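# Monotone factors between Bernoulli shifts: the equal-entropy case

## 1. A typical joining carried by a relation is a factor map

Let $A,B$ be finite sets, let $p,q$ be probability measures on $A,B$ with $p_a>0$ and $q_b>0$ for all $a\in A$, $b\in B$ (null letters are simply discarded), and let $S\subset A\times B$. Let $\mathcal J$ be the set of shift-invariant Borel probability measures $\xi$ on $A^{\mathbb Z}\times B^{\mathbb Z}$, with points written $(x,y)$, whose marginals are $p^{\mathbb Z}$ and $q^{\mathbb Z}$ and for which $(x_i,y_i)\in S$ for all $i$, $\xi$-a.s. Give $\mathcal J$ the weak* topology.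

**Theorem 1.** Assume that $p,q$ have a coupling supported on $S$, and that $H(p)\ge H(q)$. Then
$$\mathcal F=\{\xi\in\mathcal J:\ y_0\text{ is }\xi\text{-a.s. equal to a measurable function of }x\}$$
is a dense $G_\delta$ in $\mathcal J$; in particular $\mathcal F\neq\emptyset$. If $H(p)=H(q)$, then the set of $\xi\in\mathcal J$ that are graphs of isomorphisms is a dense $G_\delta$ in $\mathcal J$.

Now take $[N]=\{0,1,\dots,N-1\}$ and let $S$ be the order relation. In the next statement $B(\mathbf p)$ is the Bernoulli shift with letter law $\mathbf p$; the words "monotone factor" and "dominates" are defined just below.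

**Corollary 2.** Let $\mathbf p,\mathbf q$ be probability measures on $[N]$.

* A monotone factor from $B(\mathbf p)$ to $B(\mathbf q)$ exists if and only if $\mathbf p$ stochastically dominates $\mathbf q$ and $H(\mathbf p)\ge H(\mathbf q)$.
* A monotone factor that is an isomorphism exists if and only if $\mathbf p$ stochastically dominates $\mathbf q$ and $H(\mathbf p)=H(\mathbf q)$.

In plain words: we are given a stationary sequence of independent letters with law $\mathbf p$. We want a deterministic, shift-equivariant recipe that turns it into an independent sequence with law $\mathbf q$ and never increases a letter. Two conditions are clearly necessary, one on the order and one on entropy. The corollary says that they suffice.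

The question behind these notes is the case of equal entropies, and its source is Terry Soo, "A monotone isomorphism theorem", arXiv:1509.01669 (2015): if $\mathbf p$ dominates $\mathbf q$ and $H(\mathbf p)=H(\mathbf q)$, is there a monotone factor for every $N$? The known results recalled with the question are these. When $\mathbf p$ dominates $\mathbf q$ and $H(\mathbf p)>H(\mathbf q)$, Quas and Soo give a monotone factor. When $N=2$ and the entropies are equal, Soo gives a monotone factor that is an isomorphism. The answer for general $N$ is yes, and the proof below uses neither of these two results.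

## 2. Factors, monotone couplings, and joinings

Let $X=[N]^{\mathbb Z}$ and let $(Tx)_i=x_{i+1}$ be the left shift. The Bernoulli shift is $B(\mathbf p)=(X,\mathbf p^{\mathbb Z},T)$, and $H(\mathbf p)=-\sum_ip_i\log p_i$ with $0\log0=0$; this is also its Kolmogorov–Sinai entropy.

**Definition (monotone factor).** A factor from $B(\mathbf p)$ to $B(\mathbf q)$ is a measurable $\phi:X\to X$ that pushes $\mathbf p^{\mathbb Z}$ to $\mathbf q^{\mathbb Z}$ and satisfies $\phi\circ T=T\circ\phi$ on a set of full $\mathbf p^{\mathbb Z}$-measure. It is monotone if, for almost every $x$, $\phi(x)_i\le x_i$ for all $i$. It is an isomorphism if it is invertible off null sets by a measurable map.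

**Definition (monotone coupling, domination).** A coupling of $\mathbf p,\mathbf q$ is a probability measure $\rho$ on $[N]\times[N]$ with marginals $\mathbf p,\mathbf q$; it is monotone if $\rho\{(n,m):n\ge m\}=1$. We say that $\mathbf p$ stochastically dominates $\mathbf q$ if $\sum_{i\le k}p_i\le\sum_{i\le k}q_i$ for all $0\le k<N$.

For example, $\mathbf p=(\frac13,\frac23)$ dominates $\mathbf q=(\frac23,\frac13)$. There is exactly one monotone coupling: the pair $(0,1)$ is forbidden, so $\rho(1,1)=q_1=\frac13$, $\rho(0,0)=p_0=\frac13$, and hence $\rho(1,0)=\frac13$. We will return to this pair many times; call it the running example.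

We need the finite form of Strassen's theorem (Strassen 1965) for a general relation. If $\mathcal R\subset E\times E'$ is a relation between finite sets and $U\subset E'$, write $\mathcal N(U)=\{e\in E:\exists u\in U,\ (e,u)\in\mathcal R\}$ for the set of neighbours of $U$.

**Lemma 3 (Strassen, finite case).** Let $\lambda,\lambda'$ be nonnegative measures of equal total mass on $E,E'$. If $\lambda(\mathcal N(U))\ge\lambda'(U)$ for all $U\subset E'$, then there is a measure on $\mathcal R$ with marginals $\lambda,\lambda'$.

*Proof.* Build a network: source to $e$ with capacity $\lambda(e)$, an edge $e\to e'$ of infinite capacity for each $(e,e')\in\mathcal R$, and $e'$ to sink with capacity $\lambda'(e')$. Consider a cut of finite value and let $U\subset E'$ be the set of points of $E'$ on the sink side. No infinite edge is cut, so $\mathcal N(U)$ is on the sink side too. The value of the cut is therefore at least $\lambda(\mathcal N(U))+\lambda'(E'\setminus U)\ge\lambda'(U)+\lambda'(E'\setminus U)=|\lambda'|$. By max-flow min-cut there is a flow of value $|\lambda'|=|\lambda|$, and its values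 on the middle edges are the required measure. $\square$

For $\mathcal R=\{n\ge m\}$ on $[N]$ and $U\ne\emptyset$ we have $\mathcal N(U)=\{n\ge\min U\}$, so the condition needs checking only for $U=\{m,m+1,\dots,N-1\}$. There it reads $\sum_{i\ge m}p_i\ge\sum_{i\ge m}q_i$, which is domination. The converse is immediate, so domination is equivalent to the existence of a monotone coupling.

The elements of $\mathcal J$ are called joinings. If $\rho$ is a coupling of $p,q$ supported on $S$, then $\rho^{\mathbb Z}$ (independent pairs with law $\rho$) is in $\mathcal J$, so $\mathcal J\ne\emptyset$. In the running example $\rho^{\mathbb Z}\notin\mathcal F$: given $x$ with $x_0=1$, the letter $y_0$ is $0$ or $1$ with probability $\frac12$ each. On the other hand, if $p=q$ and $S=A\times A$, the law of $(x,Tx)$ is a joining in $\mathcal F$, and in fact the graph of an isomorphism.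

*Proof of Corollary 2 from Theorem 1.* Let $A,B$ be the supports of $\mathbf p,\mathbf q$ and $S=\{(n,m)\in A\times B:n\ge m\}$. By domination there is a coupling supported on $S$. Theorem 1 provides $\xi\in\mathcal F$, say $y_0=\varphi_0(x)$ a.s. Since $\xi$ is shift-invariant, $y_i=\varphi_0(T^ix)$ a.s. for each $i$. So $\varphi(x)=(\varphi_0(T^ix))_{i\in\mathbb Z}$, extended arbitrarily off $A^{\mathbb Z}$, pushes $\mathbf p^{\mathbb Z}$ to $\mathbf q^{\mathbb Z}$, commutes with the shift on a set of full measure, and satisfies $\varphi(x)_i\le x_i$ almost surely. If the entropies are equal, choose $\xi$ to be the graph of an isomorphism.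

Conversely, if $\phi$ is a monotone factor, the law of $(x_0,\phi(x)_0)$ is a monotone coupling, so $\mathbf p$ dominates $\mathbf q$. Entropy does not increase under factors and is preserved by isomorphisms. $\square$

## 3. Two letters, five letters, and the failure of block maps

When $N=2$ the hypotheses leave few pairs. The function $s\mapsto H(s,1-s)$ is symmetric about $\frac12$ and strictly increasing on $[0,\frac12]$, so $H(\mathbf p)=H(\mathbf q)$ forces $q_0=p_0$ or $q_0=1-p_0$. If $\mathbf q=\mathbf p$, the identity is a monotone isomorphism. Otherwise $\mathbf q$ is $\mathbf p$ with its letters exchanged, and domination says $p_0<\frac12$. The running example is of this kind.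

With more letters the two laws need not be permutations of each other. Take $N=5$, $\mathbf p=(0,\frac14,\frac14,\frac14,\frac14)$ and $\mathbf q=(\frac12,\frac18,\frac18,\frac18,\frac18)$. The partial sums are $0,\frac14,\frac12,\frac34,1$ and $\frac12,\frac58,\frac34,\frac78,1$, so $\mathbf p$ dominates $\mathbf q$. Both entropies equal $2\log2$, since $\frac12\log2+4\cdot\frac18\cdot3\log2=2\log2$.

Sometimes a letter-by-letter map does the job: for $\mathbf p=(0,0,\frac12,\frac12)$ and $\mathbf q=(\frac12,\frac12,0,0)$ use $x_i\mapsto x_i-2$. The first thing to try in general is a finite version of this: cut the sequence into blocks of length $j$ and map each block by a fixed map $g$ with $g(x)\le x$ coordinatewise, pushing $\mathbf p^{\otimes j}$ exactly to $\mathbf q^{\otimes j}$. In the running example no such $g$ exists, for any $j$. Indeed the word $1^j$ has probability $(\frac23)^j$, so $\mathbf q^{\otimes j}(g(1^j))\ge(\frac23)^j$. The only word of such probability under $\mathbf q^{\otimes j}$ is $0^j$, whose probability is exactly $(\frac23)^j$. So $g(1^j)=0^j$. But monotonicity forces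 $g(0^j)=0^j$, and then $0^j$ receives mass at least $(\frac23)^j+3^{-j}$, a contradiction.

So we give up exactness of the map on blocks. Two things must stay exact, since they define $\mathcal J$: the marginals and the relation. What we can relax is that $y$ be a function of $x$. This is what a Baire category argument allows.

## 4. Approximate functions suffice: the category argument

The space $\mathcal J$ is compact and metrizable: it sits in the space of probability measures on a compact metrizable space, and invariance, the two marginal conditions, and being carried by the closed set $\{(x_i,y_i)\in S\ \forall i\}$ are all closed conditions. Recall Baire's theorem: in a compact metrizable space a countable intersection of dense open sets is dense.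

Call a function on $A^{\mathbb Z}$ local if it depends on finitely many coordinates. For $\varepsilon>0$ let
$$O_\varepsilon=\{\xi\in\mathcal J:\ \text{there is a local }h:A^{\mathbb Z}\to B\text{ with }\xi\{h(x)\ne y_0\}<\varepsilon\}.$$

**Lemma 4.** Each $O_\varepsilon$ is open, and $\mathcal F=\bigcap_{k\ge1}O_{1/k}$. In particular $\mathcal F$ is a $G_\delta$.

*Proof.* For a fixed local $h$ the set $\{h(x)\ne y_0\}$ is clopen, so $\xi\mapsto\xi\{h(x)\neq y_0\}$ is continuous, and $O_\varepsilon$ is a union of open sets. If $\xi\in\mathcal F$ and $y_0=\varphi_0(x)$, then $\varphi_0$ is measurable with finitely many values and can be approximated in probability by local functions; so $\xi\in O_{1/k}$ for all $k$. Conversely, let $\xi$ be in all $O_{1/k}$, hence in $O_{2^{-k}}$ for every $k$. Choose local $h_k$ with $\xi(h_k(x)\ne y_0)<2^{-k}$. By Borel–Cantelli, almost surely $h_k(x)=y_0$ for all large $k$. So $y_0=\lim_kh_k(x)$ a.s., which is a measurable function of $x$. $\square$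

For $\xi\in\mathcal J$ and $l\ge1$ let $\xi_l$ be the law of $(x_i,y_i)_{0\le i<l}$, and let $\|\cdot\|_1$ be the $\ell^1$ norm of measures on a finite set. A basic weak* neighbourhood of $\xi$ is given by finitely many cylinder sets, all of them measurable with respect to some window $[-m,m]$. By stationarity we may shift the window to $[0,2m+1)$. So the sets $\{\xi'\in\mathcal J:\|\xi'_l-\xi_l\|_1<\varepsilon\}$ form a neighbourhood base at $\xi$. Since $O_{\varepsilon'}\subset O_\varepsilon$ for $\varepsilon'\le\varepsilon$, the density of all the $O_\varepsilon$ is equivalent to the following statement.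

**Proposition 5.** Under the hypotheses of Theorem 1, for every $\xi\in\mathcal J$, $l\ge1$ and $\varepsilon\in(0,1]$ there is $\xi'\in O_\varepsilon$ with $\|\xi'_l-\xi_l\|_1<\varepsilon$.

*Theorem 1 follows from Proposition 5.* The first part is Baire's theorem together with Lemma 4. For the second, let $H(p)=H(q)$. Apply the first part also to $(q,p,S^{\top})$, where $S^\top=\{(b,a):(a,b)\in S\}$; its space of joinings is $\mathcal J$ with coordinates exchanged. So the set of $\xi\in\mathcal J$ for which $x_0$ is a.s. a function of $y$ is also a dense $G_\delta$. By Baire its intersection with $\mathcal F$ is a dense $G_\delta$. A joining $\xi$ lies in this intersection exactly when $y=\varphi(x)$ and $x=\psi(y)$ a.s. with $\varphi,\psi$ measurable and equivariant, that is, when $\xi$ is the graph of an isomorphism. $\square$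

All that remains is Proposition 5. Note the gain: for $\xi'$ we must predict $y_0$ from $x$ only with error probability less than $\varepsilon$.

## 5. Removing useless edges: $S^*$ and its components

Let $S^*\subset S$ be the union of the supports of all couplings of $p,q$ supported on $S$. For each pair in $S^*$ pick a coupling that charges it; the average $\rho^*$ of these finitely many couplings is a coupling with support exactly $S^*$. If $\xi\in\mathcal J$, the law of $(x_i,y_i)$ is a coupling supported on $S$, so $(x_i,y_i)\in S^*$ for all $i$, $\xi$-a.s.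

View $S^*$ as a bipartite graph on $A\sqcup B$. Every vertex has an edge, because $p_a,q_b>0$ and $\rho^*$ has marginals $p,q$. Let its connected components have vertex sets $A_t\sqcup B_t$, $t\in\mathcal T$. Since $\rho^*$ charges only edges inside components, $p(A_t)=\rho^*(A_t\times B_t)=q(B_t)$. Call this number $c_t>0$. Let $p^t,q^t$ be the normalized restrictions of $p,q$ to $A_t,B_t$, and $\rho^t$ the normalized restriction of $\rho^*$ to $A_t\times B_t$; it is a coupling of $p^t,q^t$.

For example, let $\mathbf p=(\frac12,\frac16,\frac13)$, $\mathbf q=(\frac12,\frac13,\frac16)$ and $S=\{n\ge m\}$. Here $\mathbf p$ dominates $\mathbf q$. A letter $n=0$ can only be paired with $m=0$, and this uses up all of $q_0=p_0=\frac12$. So the pairs $(1,0),(2,0)$ of $S$ are never used, and on $\{1,2\}$ the coupling is forced: $\rho(1,1)=\frac16$, $\rho(2,1)=\frac16$, $\rho(2,2)=\frac16$. Thus $S^*=\{(0,0),(1,1),(2,1),(2,2)\}$, with two components: $\{0\}\sqcup\{0\}$, and $\{1,2\}\sqcup\{1,2\}$. In the running example $S^*=\{(0,0),(1,0),(1,1)\}$ is connected.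

If $|B_t|=1$ for all $t$, then for every $\xi\in\mathcal J$ the letter $y_0$ is a function of $x_0$, so $\mathcal F=\mathcal J$ and Proposition 5 holds with $\xi'=\xi$. From now on we assume

$$H(p)\ge H(q),\quad\text{and}\quad |B_t|\ge2\ \text{for some }t. \tag{1}$$

Then $|B|\ge2$, so $H(q)>0$, so $H(p)>0$ and $|A|\ge2$.

## 6. What one block must achieve, and two ways random maps fall short

The plan is to solve the problem on a long finite block and then to lay such blocks along $\mathbb Z$. Here is the block statement. The coordinates of $A^j,B^j$ are numbered $1,\dots,j$.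

**Lemma 6 (block lemma).** Assume (1). Let $\xi\in\mathcal J$, $l\ge1$, $0<\varepsilon\le1$. For arbitrarily large $j$ there are a coupling $\Gamma$ of $p^{\otimes j}$ and $q^{\otimes j}$, supported on $\{(x_i,y_i)\in S^*\ \forall i\}$, and a map $g:A^j\to B^j$ such that

1. $\mathbb E_\Gamma\,\#\{i:Y_i\ne g(X)_i\}\le\varepsilon j$;
2. $\Big\|\frac1{j-l+1}\sum_{r=1}^{j-l+1}\Gamma_{[r,r+l)}-\xi_l\Big\|_1\le\varepsilon$, where $\Gamma_{[r,r+l)}$ is the law of $(X_i,Y_i)_{r\le i<r+l}$.

The marginals and the relation are exact; $Y$ is a function of $X$ up to few errors; and the local statistics are those of $\xi$.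

A sensible first attempt is a random map. Cut the block into $K$ pieces of length $n$. For each word $x$ choose an image $G(x)$ at random, piece by piece, from the conditional law of $y$ given $x$ under $\xi_n$, independently for different $x$. On average the law of $(x,G(x))$ is $\xi_n^{\otimes K}$, the relation holds for certain, and one hopes that the law of $G(x)$ concentrates around $q^{\otimes nK}$. Two things go wrong.

First, at equal entropies there is no room for concentration. Take $\mathbf p=(0,0,\frac12,\frac12)$, $\mathbf q=(\frac12,\frac12,0,0)$, $n=1$, and let $\xi=\rho^{\mathbb Z}$ with $\rho$ the product coupling, which is monotone. Then $G$ sends each of the $2^K$ words $x$ to an independent uniform element of a set of $2^K$ words. A given $y$ is missed with probability $(1-2^{-K})^{2^K}\to1/e$. Let $Q=\mathbf q^{\otimes K}$ and let $\nu_G$ be the law of $G(x)$. Then $\|\nu_G-Q\|_1=2\sum_y(Q(y)-\nu_G(y))^+\ge2Q\{\nu_G=0\}$, so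
$$\mathbb E\|\nu_G-Q\|_1\ge2(1-2^{-K})^{2^K}\to2/e.$$
The output law does not approach $Q$. The cure, in Section 8, is to let $G(x)$ leave a small part of $y$ undetermined: in one position out of $n+1$ a random choice is left open. The map then needs to produce strictly less information than $x$ carries.

Second, suppose the output law is within $\omega$ of $Q$. To make it exactly $Q$ we remove a little mass and must couple the leftover masses of $x$ and $y$, again along the relation. The leftovers may not be couplable at all. In the running example with $j=1$, let $0<\omega\le\frac13$ and let $\Gamma_1$ have masses $\frac13-\omega,\ \frac13+\omega,\ \frac13-\omega$ at $(0,0),(1,0),(1,1)$. Its marginals are $(\frac13-\omega,\frac23)\le\mathbf p$ and $(\frac23,\frac13-\omega)\le\mathbf q$. The leftovers are $\omega\delta_0$ for $x$ and $\omega\delta_1$ for $y$, and the pair $(0,1)$ is forbidden. The cure is to set aside in advance a fraction $\eta$ of the true product measures, as a reserve, and to show that reserve plus small leftovers can always be coupled. This is a quantitative form of Hall's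 condition whose margin must not depend on the block length. We do it first.

## 7. Hall's condition with a margin independent of the block length

For a component sequence $\mathbf t=(t_1,\dots,t_L)\in\mathcal T^L$ put $P^{\mathbf t}=\bigotimes_ip^{t_i}$ on $\prod_iA_{t_i}$ and $Q^{\mathbf t}=\bigotimes_iq^{t_i}$ on $\prod_iB_{t_i}$. Throughout, $\mathcal N(\cdot)$ denotes neighbourhoods, in either direction, for the relation "$(x_i,y_i)\in S^*$ for all $i$".

What kind of margin can be uniform in $L$? Not an additive one: for a single word $U=\{y\}$ the numbers $Q(U)$ and $P(\mathcal N(U))$ may both be exponentially small. In the running example $U=\{1^L\}$ has $\mathcal N(U)=\{1^L\}$, with $Q(U)=3^{-L}$ and $P(\mathcal N(U))=(\frac23)^L$. But on an exponential scale there is a uniform gain: $(\frac23)^L=(3^{-L})^\theta$ with $\theta=\log\frac32/\log3\approx0.37$. A power $\theta<1$ is what tensorizes.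

**Lemma 7.** There is $\theta\in(0,1)$ such that for all $L$, all $\mathbf t\in\mathcal T^L$, all $U\subset\prod_iB_{t_i}$ and $D\subset\prod_iA_{t_i}$,
$$P^{\mathbf t}(\mathcal N(U))\ge Q^{\mathbf t}(U)^\theta,\qquad Q^{\mathbf t}(\mathcal N(D))\ge P^{\mathbf t}(D)^\theta.$$

*Proof.* The situation is symmetric in $A$ and $B$. Step 1 will choose one $\theta$ that serves both directions, and after that we treat the first inequality only.

**Step 1: one coordinate.** This step finds $\theta$; it is here that connectedness is used. Let $\emptyset\ne V\subsetneq B_t$. Since all neighbours of $V$ lie in $\mathcal N(V)$,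
$$q^t(V)=\rho^t(\mathcal N(V)\times V)\le\rho^t(\mathcal N(V)\times B_t)=p^t(\mathcal N(V)).$$
Equality would mean $\rho^t(\mathcal N(V)\times(B_t\setminus V))=0$. As $\rho^*$ charges every edge of $S^*$, there would be no edge from $\mathcal N(V)$ to $B_t\setminus V$. Then no edge would leave $V\sqcup\mathcal N(V)$, so this set would be a union of components, although it is a nonempty proper subset of the component $A_t\sqcup B_t$: a contradiction. Hence $p^t(\mathcal N(V))>q^t(V)$ with $q^t(V)\in(0,1)$. There are finitely many $t$ and $V$, so for $\theta<1$ close enough to $1$ we have $p^t(\mathcal N(V))\ge q^t(V)^\theta$ for all of them. For $V=\emptyset$ this reads $0\ge0$, and for $V=B_t$ it reads $1\ge1$. Increase $\theta$ further, if necessary, so that the same holds with the roles of $A$ and $B$ exchanged.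

**Step 2: from sets to functions in one coordinate.** The induction in Step 3 needs the inequality for functions. For $f:B_t\to[0,\infty)$ let $f^*(a)=\max\{f(b):(a,b)\in S^*\}$, $a\in A_t$. We claim
$$\mathbb E_{p^t}\big[(f^*)^\theta\big]\ge(\mathbb E_{q^t}f)^\theta. \tag{2}$$
Let $f_0<\dots<f_s$ be the values of $f$, $V_r=\{f\ge f_r\}$ and $m_r=q^t(V_r)$; so $m_0=1$ and $m_r$ decreases. We have $\{f^*\ge f_r\}=\mathcal N(V_r)$, and $f^*$ takes its values among $f_0,\dots,f_s$. So, by Step 1,
$$\mathbb E_{p^t}[(f^*)^\theta]=f_0^\theta+\sum_{r=1}^s(f_r^\theta-f_{r-1}^\theta)\,p^t(\mathcal N(V_r))\ge f_0^\theta+\sum_{r=1}^s(f_r^\theta-f_{r-1}^\theta)\,m_r^\theta. \tag{3}$$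
Put $S_r=f_0+\sum_{i=1}^r(f_i-f_{i-1})m_i$, so that $S_0=f_0$ and $S_s=\mathbb E_{q^t}f$. Since $1\ge m_r$ and $m_i\ge m_r$ for $i\le r$, we get $S_{r-1}\ge m_r\big(f_0+\sum_{i=1}^{r-1}(f_i-f_{i-1})\big)=f_{r-1}m_r$. The function $u\mapsto(u+h)^\theta-u^\theta$ is nonincreasing for each $h\ge0$, by concavity. With $h=(f_r-f_{r-1})m_r$ this gives
$$S_r^\theta-S_{r-1}^\theta\le(f_{r-1}m_r+h)^\theta-(f_{r-1}m_r)^\theta=m_r^\theta(f_r^\theta-f_{r-1}^\theta).$$
Sum over $r$: $(\mathbb E_{q^t}f)^\theta=S_s^\theta\le f_0^\theta+\sum_r(f_r^\theta-f_{r-1}^\theta)m_r^\theta$. With (3) this is (2).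

**Step 3: induction on $L$.** This step adds coordinates without changing $\theta$. The case $L=1$ is Step 1. For $L\ge2$, let $U\subset\prod_iB_{t_i}$ and for $b\in B_{t_1}$ let $U_b=\{y':(b,y')\in U\}$. The section of $\mathcal N(U)$ over $a\in A_{t_1}$ is $\bigcup_{b:(a,b)\in S^*}\mathcal N(U_b)$. Let $P',Q'$ be the products over the coordinates $2,\dots,L$. By the induction hypothesis, and then by (2) with $f(b)=Q'(U_b)$,
$$P^{\mathbf t}(\mathcal N(U))\ge\sum_ap^{t_1}_a\max_{b:(a,b)\in S^*}P'(\mathcal N(U_b))\ge\sum_ap^{t_1}_a\Big(\max_{b:(a,b)\in S^*}Q'(U_b)\Big)^\theta\ge\Big(\sum_bq_b^{t_1}Q'(U_b)\Big)^\theta=Q^{\mathbf t}(U)^\theta.\ \square$$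

**Lemma 8 (repair).** For each $\eta\in(0,1)$ there is $\zeta_0>0$, depending only on $\eta$ and $\theta$ (not on $L$, $\mathbf t$), such that the following holds. Let $\lambda=\eta P^{\mathbf t}+e$ and $\lambda'=\eta Q^{\mathbf t}+e'$, where $0\le e\le P^{\mathbf t}$, $0\le e'\le Q^{\mathbf t}$, and the total masses satisfy $|e|=|e'|\le\zeta_0$. Then there is a coupling of $\lambda,\lambda'$ supported on $\{(x_i,y_i)\in S^*\ \forall i\}$.

*Proof.* Write $P,Q$ for $P^{\mathbf t},Q^{\mathbf t}$. Since $|\lambda|=|\lambda'|$, by Lemma 3 it suffices that $\lambda(\mathcal N(U))\ge\lambda'(U)$ for all $U$. Put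
$$u_0=\Big(\frac{\eta}{1+\eta}\Big)^{1/(1-\theta)}<\frac12,\qquad\zeta_0=\eta\min_{u\in[u_0,1-u_0]}(u^\theta-u)>0.$$
By the choice of $u_0$,
$$\eta u^\theta\ge(1+\eta)u\qquad\text{for }0\le u\le u_0. \tag{4}$$
Let $u=Q(U)$. There are three ranges of $u$.

Small sets, $u\le u_0$: here the power gains a large factor. By Lemma 7 and (4), $\lambda(\mathcal N(U))\ge\eta P(\mathcal N(U))\ge\eta u^\theta\ge(1+\eta)u\ge\lambda'(U)$, the last step because $\lambda'\le(1+\eta)Q$.

Medium sets, $u_0<u\le1-u_0$: here there is an additive gain. $\lambda(\mathcal N(U))\ge\eta u^\theta\ge\eta u+\zeta_0\ge\eta Q(U)+e'(U)=\lambda'(U)$.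

Large sets, $u>1-u_0$: pass to complements. Let $D=\mathcal N(U)^c$ and $v=P(D)$. No point of $U$ is adjacent to a point of $D$, so $\mathcal N(D)\subset U^c$. By the second inequality of Lemma 7, $v^\theta\le Q(\mathcal N(D))\le Q(U^c)<u_0$, and so $v\le v^\theta<u_0$. Hence $\lambda'(U^c)\ge\eta Q(U^c)\ge\eta v^\theta\ge(1+\eta)v\ge\lambda(D)$, by (4). Since $|\lambda|=|\lambda'|$, we get $\lambda(\mathcal N(U))=|\lambda|-\lambda(D)\ge|\lambda'|-\lambda'(U^c)=\lambda'(U)$. $\square$

Two hypotheses here deserve a look. The bound $e'\le Q$ cannot be replaced by smallness of the mass. In the running example let $e'=\zeta\delta_{1^L}$ and let $e$ have the same mass $\zeta$ and vanish at $1^L$: then $\lambda'(\{1^L\})\ge\zeta$, while $\lambda(\mathcal N(\{1^L\}))=\eta(\frac23)^L$, which is smaller for large $L$. And the equality $|e|=|e'|$ must hold separately for each component sequence: in the three-letter example of Section 5, mass of $x$ on the letter $0$ can only be coupled with mass of $y$ on the letter $0$.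

## 8. Leaving one letter in $n+1$ open: proof of the block lemma

We now prove Lemma 6. Recall that for finite-valued variables $I(Y;Z)=H(Y)-H(Y|Z)=\mathbb E\log\frac{\Pr(Y|Z)}{\Pr(Y)}$.

**Step 1: a letter with a genuine choice.** This step produces the small amount of randomness that the map will not decide. Take $t$ with $|B_t|\ge2$. Some $a_*\in A_t$ is $S^*$-adjacent to two distinct letters $b_0,b_1$; otherwise each $a\in A_t$ would have exactly one neighbour, and each $b\in B_t$ with its neighbours would be a component by itself. Choose $\kappa>0$ with $2\kappa<1$ and $\kappa\le\rho^*(a_*,b_0),\ \rho^*(a_*,b_1)$. Define $(X'',Z'',Y'')$ as follows, where $*$ is a symbol not in $B$. With probability $2\kappa$: $X''=a_*$, $Z''=*$, and $Y''$ is uniform on $\{b_0,b_1\}$. With probability $1-2\kappa$: $(X'',Y'')$ has law $\big(\rho^*-\kappa\delta_{(a_*,b_0)}-\kappa\delta_{(a_*,b_1)}\big)/(1-2\kappa)$ and $Z''=Y''$.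

Then $(X'',Y'')\sim\rho^*$. Given $Z''=*$, $X''$ is constant; given $Z''\in B$, $Y''$ is constant. So $X''$ and $Y''$ are conditionally independent given $Z''$. Also $H(Y''|Z'')\ge2\kappa\log2>0$.

In the running example $a_*=1$, $\{b_0,b_1\}=\{0,1\}$, and $\kappa=\frac13$ is allowed. Then $Z''=*$ whenever $X''=1$, and otherwise $X''=Y''=Z''=0$.

**Step 2: superletters and the entropy gap.** This step attaches one open letter to $n$ letters governed by $\xi$. Fix $n\ge l$ with $l/(n+1)\le\varepsilon/16$. Let $(X',Y')\sim\xi_n$ be independent of $(X'',Z'',Y'')$, and put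
$$X=(X',X''),\quad Y=(Y',Y''),\quad Z=(Y',Z'').$$
Let $\pi$ be the law of $(X,Z,Y)$; we use the same letter for its marginals and conditional laws. Then $X\sim p^{\otimes(n+1)}$, $Y\sim q^{\otimes(n+1)}$, and coordinatewise $(X,Y)\in S^*$ a.s. Given $Z=(y',z'')$, the variable $Y'$ is constant, $X'$ has its conditional law given $Y'=y'$ and is independent of $(X'',Y'')$, and $X'',Y''$ are independent; so $X$ and $Y$ are conditionally independent given $Z$. Moreover $H(Y|Z)=H(Y''|Z'')$. With $h:=H(X)=(n+1)H(p)$ and $I:=I(Y;Z)$ we obtain
$$I=(n+1)H(q)-H(Y''|Z'')<(n+1)H(q)\le(n+1)H(p)=h. \tag{5}$$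
This strict inequality is what was missing in Section 6. Finally, since $\pi(x,z,y)=\pi(x,z)\pi(z,y)/\pi(z)$,
$$\pi(x,z)>0\ \text{and}\ \pi(z,y)>0\ \Longrightarrow\ \pi(x,z,y)>0\ \Longrightarrow\ (x,y)\in S^*\text{ coordinatewise.} \tag{6}$$

**Step 3: the random map.** This step defines the candidate coupling. Let $j=K(n+1)$, $P=p^{\otimes j}$, $Q=q^{\otimes j}$, and view $x\in A^j$, $y\in B^j$ as $K$-tuples of superletters $x_k,y_k$. Put
$$W(z|x)=\prod_{k=1}^K\pi(z_k|x_k),\qquad\Psi(y|z)=\prod_{k=1}^K\pi(y_k|z_k).$$
For each $x\in A^j$ choose $G(x)$ with law $W(\cdot|x)$, independently for different $x$, and put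
$$\mu_G(x,y)=P(x)\Psi(y|G(x)),\qquad\nu_G(y)=\sum_x\mu_G(x,y).$$
So $G(x)$ prescribes $y$ except for the open letters, which are chosen at random. The first marginal of $\mu_G$ is $P$. By (6), $\mu_G$ is supported on $\{(x_i,y_i)\in S^*\ \forall i\}$. By conditional independence,
$$\mathbb E\mu_G(x,y)=P(x)\sum_zW(z|x)\Psi(y|z)=\pi_{XY}^{\otimes K}(x,y),\qquad\mathbb E\nu_G=Q, \tag{7}$$
where $\pi_{XY}$ is the law of $(X,Y)$.

**Step 4: the output law concentrates.** We show $\mathbb E\|\nu_G-Q\|_1\to0$ as $K\to\infty$, by a second-moment bound on typical words. Let $\delta=(h-I)/4>0$ and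
$$\mathcal A=\{x:P(x)\le e^{-K(h-\delta)}\},\qquad\mathcal A'=\{(z,y):\Psi(y|z)\le e^{K(I+\delta)}Q(y)\}.$$
Under $\pi^{\otimes K}$, $-\log P(x)$ is a sum of $K$ i.i.d. terms with mean $h$, and $\log(\Psi(y|z)/Q(y))$ is a sum of $K$ i.i.d. terms with mean $I$. By the law of large numbers $\tau_K:=\pi^{\otimes K}\big(x\notin\mathcal A\text{ or }(z,y)\notin\mathcal A'\big)\to0$. Let
$$\nu_1(y)=\sum_{x\in\mathcal A}P(x)\Psi(y|G(x))1_{\mathcal A'}(G(x),y)\le\nu_G(y).$$
Then $\mathbb E\nu_1\le Q$ and $\sum_y\mathbb E\nu_1(y)=\pi^{\otimes K}(x\in\mathcal A,(z,y)\in\mathcal A')=1-\tau_K$. So $\mathbb E\|\nu_G-\nu_1\|_1=\|Q-\mathbb E\nu_1\|_1=\tau_K$. The summands of $\nu_1(y)$ are independent, hence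
$$\operatorname{Var}\nu_1(y)\le\sum_{x\in\mathcal A}P(x)^2\,\mathbb E\big[\Psi(y|G(x))^21_{\mathcal A'}(G(x),y)\big]\le e^{-K(h-\delta)}e^{K(I+\delta)}Q(y)\sum_xP(x)\,\mathbb E\Psi(y|G(x)).$$
The last sum is $\mathbb E\nu_G(y)=Q(y)$, and $h-I-2\delta=(h-I)/2$. So $\operatorname{Var}\nu_1(y)\le e^{-K(h-I)/2}Q(y)^2$ and $\mathbb E|\nu_1(y)-\mathbb E\nu_1(y)|\le e^{-K(h-I)/4}Q(y)$. Summing over $y$ and using the triangle inequality,
$$\mathbb E\|\nu_G-Q\|_1\le\tau_K+e^{-K(h-I)/4}+\tau_K\longrightarrow0.$$
With $I=h$ the exponential factor would not decay; this is the step where the attempt of Section 6 stops.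

**Step 5: the statistics are right.** This step prepares property 2. For $(x,y)\in A^j\times B^j$ let $\mathrm{emp}(x,y)=\frac1{j-l+1}\sum_{r=1}^{j-l+1}\delta_{(x_i,y_i)_{r\le i<r+l}}$ and $\mathrm{Dev}=\{(x,y):\|\mathrm{emp}(x,y)-\xi_l\|_1>\varepsilon/2\}$. Call a window $[r,r+l)$ good if it lies in the first $n$ coordinates of a superletter. There are $K(n-l+1)$ good windows among $K(n+1)-l+1$, a fraction at least $1-\frac l{n+1}$. So $\mathrm{emp}$ differs from the empirical measure of the good windows by at most $2l/(n+1)\le\varepsilon/8$ in $\ell^1$. Under $\pi_{XY}^{\otimes K}$ each good window has law $\xi_l$, because $\xi$ is stationary. The empirical measure of the good windows is the average over $K$ i.i.d. superletters of their own empirical measures, so it converges to $\xi_l$ in probability. Hence, by (7), $\mathbb E\mu_G(\mathrm{Dev})=\pi_{XY}^{\otimes K}(\mathrm{Dev})\to0$.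

**Step 6: fixing the map.** Here we choose constants and remove the randomness of $G$. Set $\eta=\varepsilon/16$, $\sigma=1-\eta$, take $\zeta_0=\zeta_0(\eta,\theta)$ from Lemma 8, and choose $\omega>0$ with $\sqrt\omega\le\min(\zeta_0,\varepsilon/32)$. By Steps 4 and 5, for every large $K$ we can fix a realization $G$ with
$$\|\nu_G-Q\|_1+\mu_G(\mathrm{Dev})\le\omega. \tag{8}$$
The order matters: $\zeta_0$ does not depend on $K$, so $\omega$ can be chosen before $K$.

**Step 7: exact repair.** This step turns $\mu_G$ into a coupling with exact marginals, keeping a reserve $\eta$ of product measure. Let $\beta(y)=\min(1,Q(y)/\nu_G(y))$, with $\beta(y)=1$ if $\nu_G(y)=0$, and $\Gamma_1(x,y)=\sigma\beta(y)\mu_G(x,y)$. Its first marginal $\Gamma_{1,X}$ is at most $\sigma P$. Its second marginal is $\Gamma_{1,Y}=\sigma\min(\nu_G,Q)\le\sigma Q$. Its mass is $|\Gamma_1|=\sigma\big(1-\frac12\|\nu_G-Q\|_1\big)\ge\sigma-\omega$.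

If $(x,y)$ is in the support, $x_i$ and $y_i$ lie in the same component for each $i$; so the pair has a common component sequence $\mathbf t\in\mathcal T^j$. Let $C(\mathbf t)=\prod_ic_{t_i}$, the probability of $\mathbf t$ under both $P$ and $Q$, and
$$d(\mathbf t)=\sigma C(\mathbf t)-\Gamma_1(\text{sequence }\mathbf t)\ge0,\qquad\sum_{\mathbf t}d(\mathbf t)=\sigma-|\Gamma_1|\le\omega.$$
Let $\mathfrak B=\{\mathbf t:d(\mathbf t)>\sqrt\omega\,C(\mathbf t)\}$ be the set of bad sequences. Then $C(\mathfrak B):=\sum_{\mathbf t\in\mathfrak B}C(\mathbf t)\le\sqrt\omega$. Let $\Gamma_0$ be $\Gamma_1$ restricted to pairs whose sequence is not in $\mathfrak B$, and let $\lambda_X,\lambda_Y\ge0$ be $P,Q$ minus the respective marginals of $\Gamma_0$. We couple $\lambda_X$ and $\lambda_Y$ on each sequence separately.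

If $\mathbf t\in\mathfrak B$, then on $\mathbf t$ the measures $\lambda_X,\lambda_Y$ are just the restrictions of $P,Q$. The restriction of $\rho^{*\otimes j}$ to pairs with sequence $\mathbf t$ couples them on $S^*$.

If $\mathbf t\notin\mathfrak B$, then on $\mathbf t$
$$\frac{\lambda_X}{C(\mathbf t)}=\frac{P-\Gamma_{1,X}}{C(\mathbf t)}=\eta P^{\mathbf t}+e,\qquad e=\frac{\sigma P-\Gamma_{1,X}}{C(\mathbf t)},\quad0\le e\le P^{\mathbf t},\quad|e|=\frac{d(\mathbf t)}{C(\mathbf t)}\le\sqrt\omega\le\zeta_0,$$
because $P/C(\mathbf t)=P^{\mathbf t}$ on $\mathbf t$. In the same way $\lambda_Y/C(\mathbf t)=\eta Q^{\mathbf t}+e'$ with $e'=(\sigma Q-\Gamma_{1,Y})/C(\mathbf t)$, $0\le e'\le Q^{\mathbf t}$ and $|e'|=d(\mathbf t)/C(\mathbf t)=|e|$. Lemma 8 provides a coupling on $S^*$.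

Let $R$ be the sum of all these couplings and $\Gamma=\Gamma_0+R$. Then $\Gamma$ is a coupling of $P$ and $Q$ supported on $\{(x_i,y_i)\in S^*\ \forall i\}$. Since $\Gamma_1$ gives the bad sequences mass at most $C(\mathfrak B)$, and $\omega\le\sqrt\omega\le\varepsilon/32$,
$$|R|=1-|\Gamma_0|\le1-|\Gamma_1|+C(\mathfrak B)\le\eta+\omega+\sqrt\omega\le\frac\varepsilon{16}+\frac\varepsilon{32}+\frac\varepsilon{32}=\frac\varepsilon8. \tag{9}$$

**Step 8: properties 1 and 2.** We check what was promised. Write $G(x)=\big((y'_k,z''_k)\big)_{k\le K}$, and let $g(x)$ have the word $y'_k$ in the first $n$ coordinates of the $k$th superletter and a fixed letter of $B$ in the last one. If $\Psi(y|G(x))>0$, then $y$ agrees with $g(x)$ on the first $n$ coordinates of each superletter. Since $\Gamma_0\le\mu_G$, under $\Gamma_0$ there are at most $K$ disagreements. Hence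
$$\mathbb E_\Gamma\#\{i:Y_i\ne g(X)_i\}\le K+j|R|\le j\Big(\frac1{n+1}+\frac\varepsilon8\Big)\le j\Big(\frac\varepsilon{16}+\frac\varepsilon8\Big)\le\varepsilon j.$$
The quantity in property 2 is $\|\mathbb E_\Gamma\mathrm{emp}-\xi_l\|_1\le\mathbb E_\Gamma\|\mathrm{emp}-\xi_l\|_1\le\frac\varepsilon2+2\Gamma(\mathrm{Dev})$. By (8) and (9) it is at most $\frac\varepsilon2+2(|R|+\mu_G(\mathrm{Dev}))\le\frac\varepsilon2+\frac\varepsilon4+2\omega\le\varepsilon$, as $\omega\le(\varepsilon/32)^2$. Finally $j=K(n+1)$ with $K$ as large as we like. $\square$

## 9. Reading the block positions off $x$: proof of Proposition 5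

Given $\Gamma$ and $g$, the obvious stationary joining puts independent copies of $\Gamma$ on consecutive blocks of length $j$ and chooses the phase of the grid uniformly at random. It is in $\mathcal J$, and $y$ is nearly a function of $x$ and the phase. But the phase is independent of $x$, so the bound on errors says nothing about predicting $y_0$ from $x$ alone. We must find the blocks from $x$ itself, and this must not disturb the law of $x$ inside the blocks or the independence of the letters of $y$. The way out is to let the past of $x$ decide where a block starts, and to let each block use only fresh letters.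

Fix $a,c\in A$ with $a\ne c$; then $0<p_a<1$ and $p_c>0$. Let $\xi\in\mathcal J$, $l\ge1$, $\varepsilon\in(0,1]$, and assume (1). Take $j,\Gamma,g$ from Lemma 6 with $\varepsilon/2$ in place of $\varepsilon$; $j$ will be large.

**Step 1: parsing.** This step finds the blocks. Consider an automaton with states $0,1,\dots,j$, and let $s_i$ be its state just before it reads $x_i$. From state $0$ it goes to state $1$ if $x_i=a$, and otherwise it stays at $0$. From $r\in\{1,\dots,j-1\}$ it goes to $r+1$, and from $j$ to $0$, whatever it reads. For instance, with $j=2$, started at $0$ on the word $c\,c\,a\,c\,a\,c\,a\,a$, the states are $0,0,0,1,2,0,0,1$: the first and third $a$ start a block on the next site, and the second $a$ is inside a block and triggers nothing.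

After reading $c^j$ the automaton is in state $0$, whatever its initial state: from $r\ge1$ it reaches $0$ after $j-r+1\le j$ letters, and from $0$ it does not move while reading $c$. For $p^{\mathbb Z}$-a.e. $x$ the word $c^j$ occurs at arbitrarily negative positions. So almost surely there is exactly one two-sided state sequence $s=s(x)$ compatible with $x$. It is shift-equivariant, and $s_i$ is a function of $x_{<i}$. Call $i$ a search site if $s_i=0$. If $s_i=1$, call $[i,i+j)$ a fill block. State $r\ge2$ can be entered only from $r-1$, so the search sites and the fill blocks partition $\mathbb Z$.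

**Step 2: the joining $\xi'$.** Let $x\sim p^{\mathbb Z}$ and let $v=(v_i)$ be i.i.d. uniform on $[0,1]$, independent of $x$. At a search site $i$ choose $y_i$ from $\rho^*(\cdot|x_i)$, using $v_i$. On a fill block $D=[i,i+j)$ choose $y_D$ from the kernel $\Gamma(\cdot|x_D)$, using $v_i$. Let $\xi'$ be the law of $(x,y)$. It is shift-invariant, its first marginal is $p^{\mathbb Z}$, and $(x_i,y_i)\in S^*\subset S$ for all $i$ a.s. It remains to see that $y\sim q^{\mathbb Z}$.

**Step 3: $y$ is i.i.d. with law $q$.** The point to check is that the trigger does no harm: at a search site, $y_i$ is correlated with $x_i$ and so with the next state. First run the procedure on the sites $0,1,2,\dots$ only, started at time $0$ in state $0$ or in state $1$. Let $\mathbb P_0,\mathbb P_1$ be the laws of the output. We claim that under both $(y_0,\dots,y_{m-1})\sim q^{\otimes m}$, and prove it by induction on $m$; the case $m=0$ is empty.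

From state $1$: if $m\le j$, the claim holds because the second marginal of $\Gamma$ is $q^{\otimes j}$. If $m>j$, then $(y_0,\dots,y_{j-1})\sim q^{\otimes j}$, and from site $j$ on the procedure restarts in state $0$ with fresh $x,v$, independently of the block. The induction hypothesis for $m-j$ applies.

From state $0$, for a word $w$ of length $m\ge1$,
$$\mathbb P_0(y_{[0,m)}=w)=\Pr(y_0=w_0,x_0\ne a)\,\mathbb P_0(w_1\cdots w_{m-1})+\Pr(y_0=w_0,x_0=a)\,\mathbb P_1(w_1\cdots w_{m-1}).$$
By induction both last factors equal $\prod_{i=1}^{m-1}q_{w_i}$: the two futures have different states but the same output law. Since $(x_0,y_0)\sim\rho^*$, the two first factors add up to $\Pr(y_0=w_0)=q_{w_0}$. The claim follows.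

Now pass to the two-sided process. Let $y^{(M)}$ be produced from the same $x,v$ by starting at time $-M$ in state $0$; by the claim it is i.i.d. $q$ on $[-M,\infty)$. Fix a window $[i_0,i_1]$. On the event that $c^j$ occurs in $x$ within $[-M,i_0)$, both state sequences are $0$ right after that word. From there on the search sites and fill blocks are the same, so $y^{(M)}=y$ on $[i_0,i_1]$. The probability of this event tends to $1$ as $M\to\infty$. So $y$ is i.i.d. $q$ on $[i_0,i_1]$, and $\xi'\in\mathcal J$.

**Step 4: state frequencies.** We need to know that most sites lie in fill blocks, and what one sees there. Since $s_{-1}$ is a function of $x_{<-1}$, it is independent of $x_{-1}$, so $\Pr(s_0=1)=\Pr(s_{-1}=0,x_{-1}=a)=p_a\Pr(s_0=0)$. By stationarity $\Pr(s_0=r)=\Pr(s_0=1)$ for $1\le r\le j$. Therefore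
$$\Pr(s_0=0)=\frac1{1+jp_a},\qquad\Pr(s_0=r)=\frac{p_a}{1+jp_a}\quad(1\le r\le j). \tag{10}$$
Moreover $\{s_0=r\}=\{s_{1-r}=1\}$ depends only on $x_{<1-r}$. So, given this event, $(x,y)$ on the fill block $[1-r,1-r+j)$ has law $\Gamma$, and $0$ is the $r$th site of this block.

**Step 5: $\xi'\in O_\varepsilon$.** We predict $y_0$ from $x$. Let $\hat y_0=g(x_D)_r$ if $0$ is the $r$th site of a fill block $D$, and a fixed letter if $s_0=0$. This is a measurable function of $x$. By (10) and property 1 of Lemma 6 (with $\varepsilon/2$),
$$\Pr(y_0\ne\hat y_0)\le\frac1{1+jp_a}+\frac{p_a}{1+jp_a}\sum_{r=1}^j\Gamma(Y_r\ne g(X)_r)\le\frac1{1+jp_a}+\frac{jp_a}{1+jp_a}\cdot\frac\varepsilon2<\varepsilon$$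
for $j$ large. Approximating $\hat y_0$ in probability by a local function of $x$ keeps the error below $\varepsilon$. So $\xi'\in O_\varepsilon$.

**Step 6: $\xi'$ is close to $\xi$.** This is the density part. For $1\le r\le j-l+1$, given $s_0=r$, the window $[0,l)$ lies inside the fill block, and $(x_i,y_i)_{0\le i<l}$ has law $\Gamma_{[r,r+l)}$. By (10) these values of $r$ are equally likely, with total probability $w=\frac{(j-l+1)p_a}{1+jp_a}$. So
$$\|\xi'_l-\xi_l\|_1\le\Big\|\frac1{j-l+1}\sum_{r=1}^{j-l+1}\Gamma_{[r,r+l)}-\xi_l\Big\|_1+2(1-w)\le\frac\varepsilon2+2(1-w)<\varepsilon$$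
for $j$ large, since $w\to1$ as $j\to\infty$ with $l$ fixed.

This proves Proposition 5. With the deduction in Section 4 it proves Theorem 1, and with the deduction in Section 2 it proves Corollary 2. In particular, whenever $\mathbf p$ dominates $\mathbf q$ and $H(\mathbf p)=H(\mathbf q)$, a monotone factor from $B(\mathbf p)$ to $B(\mathbf q)$ exists and can be taken to be an isomorphism. $\blacksquare$
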